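\title{Intrinsic, distortion and box convergence of Lorentzian metric measure spaces}

\begin{abstract}
We compare three notions of convergence for normalized bounded Lorentzian metric measure spaces: intrinsic convergence, distortion convergence and box convergence. Braun and S\"amann showed that box convergence implies distortion convergence and that distortion convergence implies intrinsic convergence, and they believe that the three notions are equivalent. We prove that intrinsic and distortion convergence are equivalent and that box convergence is strictly stronger: finite spaces can converge in distortion to a point while their box distance to the point tends to its maximal value $1$. We also characterize the limit spaces for which the three notions agree. They are the spaces in which, outside a null set, no time separation can be raised or lowered without violating the reverse triangle inequality on a set of positive measure.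
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Spaces and three notions of convergence}

We work in the setting of Braun and S\"amann \cite{BS}. The basic object is a set with a function $\tau(x,y)\ge0$, to be thought of as the time that separates $y$ from an earlier event $x$, and as $0$ if $y$ is not in the future of $x$.

\begin{definition}\label{def:space}
A \emph{bounded Lorentzian metric space} (in the sense of Minguzzi--Suhr) is a set $M$ with a function $\tau\colon M\times M\to[0,\infty)$ such that
\begin{enumerate}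
\item[(i)] $\tau(x,z)\ge\tau(x,y)+\tau(y,z)$ whenever $\tau(x,y)>0$ and $\tau(y,z)>0$ (\emph{reverse triangle inequality});
\item[(ii)] $M$ carries a topology in which $\tau$ is continuous and $\{(x,y):\tau(x,y)\ge\varepsilon\}$ is compact for every $\varepsilon>0$;
\item[(iii)] for all $x\ne y$ there is $z\in M$ with $\tau(x,z)\ne\tau(y,z)$ or $\tau(z,x)\ne\tau(z,y)$.
\end{enumerate}
We always assume that $M$ with this topology is Polish, that is, separable and completely metrizable. A \emph{normalized bounded Lorentzian metric measure space}, in this paper simply a \emph{space}, is a triple $\mathcal M=(M,\tau,\mathfrak m)$, where $\mathfrak m$ is a Borel probability measure on $M$. Two spaces are \emph{isomorphic} if there is a Borel map $\iota\colon\operatorname{supp}\mathfrak m\to\operatorname{supp}\mathfrak m'$ with $\iota_\#\mathfrak m=\mathfrak m'$ and $\tau'(\iota(x),\iota(y))=\tau(x,y)$ for all $x,y\in\operatorname{supp}\mathfrak m$.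
\end{definition}

We write $x\ll y$ for $\tau(x,y)>0$ and put $I^+(x)=\{z:x\ll z\}$ and $I^-(x)=\{z:z\ll x\}$. If $\tau(x,x)>0$, then (i) gives $\tau(x,x)\ge2\tau(x,x)$, which is absurd; so $\tau(x,x)=0$ for all $x$. A finite set always carries the discrete topology, and then (ii) and the Polish hypothesis hold. The simplest space is the \emph{one-point space} $\mathcal M_*$, with $\tau=0$ and the Dirac measure.

Recall that a \emph{coupling} of $\mathfrak m$ and $\mathfrak m'$ is a Borel probability measure on $M\times M'$ with marginals $\mathfrak m$ and $\mathfrak m'$, and that $\nu_n\to\nu$ \emph{narrowly} means $\int f\,d\nu_n\to\int f\,d\nu$ for all bounded continuous $f$. Let $\mathcal L$ be Lebesgue measure on $[0,1]$.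

\begin{definition}\label{def:conv}
Let $\mathcal M=(M,\tau,\mathfrak m)$, $\mathcal M'=(M',\tau',\mathfrak m')$ and $\mathcal M_n=(M_n,\tau_n,\mathfrak m_n)$, $n\in\mathbb N$, be spaces.
\begin{enumerate}
\item[(1)] For $k\in\mathbb N$, the \emph{matrix law} $\bar{\mathfrak m}^k$ is the push-forward of $\mathfrak m^{\otimes k}$ under the map $(x_1,\dots,x_k)\mapsto(\tau(x_i,x_j))_{i,j=1}^k\in\mathbb R^{k\times k}$. The sequence $(\mathcal M_n)$ converges \emph{intrinsically} to $\mathcal M$ if $\bar{\mathfrak m}_n^k\to\bar{\mathfrak m}^k$ narrowly for every $k$.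
\item[(2)] The \emph{distortion distance} $\Delta(\mathcal M,\mathcal M')$ is the infimum of all $\varepsilon>0$ for which there are independent, identically distributed random pairs $(X,X')$ and $(Y,Y')$, whose common law is a coupling of $\mathfrak m$ and $\mathfrak m'$, with
\[
\mathbf P\big[\,|\tau(X,Y)-\tau'(X',Y')|>\varepsilon\,\big]\le\varepsilon .
\]
The sequence converges \emph{in distortion} to $\mathcal M$ if $\Delta(\mathcal M_n,\mathcal M)\to0$.
\item[(3)] The \emph{box distance} $\square(\mathcal M,\mathcal M')$ is the infimum of all $\varepsilon>0$ for which there are Borel maps $\varphi\colon[0,1]\to M$ and $\varphi'\colon[0,1]\to M'$ with $\varphi_\#\mathcal L=\mathfrak m$ and $\varphi'_\#\mathcal L=\mathfrak m'$ and a Borel set $I\subset[0,1]$ such that $\mathcal L(I)\ge1-\varepsilon$ and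
\[
|\tau(\varphi(s),\varphi(t))-\tau'(\varphi'(s),\varphi'(t))|\le\varepsilon\qquad\text{for all }s,t\in I .
\]
The sequence converges \emph{in box} to $\mathcal M$ if $\square(\mathcal M_n,\mathcal M)\to0$.
\end{enumerate}
\end{definition}

All three are notions of convergence of isomorphism classes; our proofs work with arbitrary representatives. Braun and S\"amann \cite{BS} proved that box convergence implies distortion convergence and that distortion convergence implies intrinsic convergence, and they believe that the three notions are equivalent. The problem of this paper is to decide this.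

\begin{quote}
\emph{Are intrinsic convergence, distortion convergence and box convergence of a sequence $(\mathcal M_n)$ to a space $\mathcal M$ equivalent?}
\end{quote}

\subsection{What the definitions measure}\label{sub:guess}

Intrinsic convergence compares the statistics of finite random samples and does not relate the points of $M_n$ to the points of $M$. The two distances do relate them. Call a point $u=(x,x')$ of $M\times M'$ a \emph{match}, and call an ordered pair of matches $u=(x,x')$, $v=(y,y')$ \emph{$\varepsilon$-bad} if $|\tau(x,y)-\tau'(x',y')|>\varepsilon$. A coupling is a random match. The distortion distance is small if bad pairs of matches are \emph{rare}. The box distance is small if one can discard a small fraction of the matches so that \emph{no} bad pair is left (Lemma~\ref{lem:boxcoupling} makes this precise).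

For metrics $d,d'$ in place of $\tau,\tau'$, the triangle inequality leads from the first property to the second. Let $\pi$ be a coupling under which the $\varepsilon$-bad pairs have mass at most $\varepsilon$. Discard the matches whose bad partners have mass more than $\sqrt\varepsilon$; by Markov's inequality and the symmetry of metrics, these matches have mass at most $\sqrt\varepsilon$. Let $(x,x')$ and $(y,y')$ be two remaining matches and suppose that the $\delta$-ball around $x'$ has mass more than $2\sqrt\varepsilon$. Then some match $(z,z')$ with $d'(x',z')<\delta$ forms a bad pair with neither of them, and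
\[
|d(x,y)-d'(x',y')|\le d(x,z)+|d(z,y)-d'(z',y')|+d'(z',x')\le2\delta+2\varepsilon .
\]
The match $(z,z')$ acts as a witness: it controls $d(x,y)$ from both sides, and witnesses exist because balls around points of the support have positive mass. This suggests the answer yes.

The reverse triangle inequality is weaker in two ways. It says nothing unless the points are chronologically related, and a given third point bounds $\tau(x,y)$ from one side only. So witnesses may be missing, and this decides the problem.

\subsection{Results}

The answer to the problem is no: two of the three notions agree, and the third is strictly stronger.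

\begin{theorem}\label{thm:B}
Intrinsic convergence implies distortion convergence. Hence these two notions are equivalent.
\end{theorem}

\begin{theorem}\label{thm:A}
For every prime $q$ there is a finite space $\mathcal M_q$, whose measure has full support and whose time separation takes values in $\{0,1\}$, such that
\[
\Delta(\mathcal M_q,\mathcal M_*)\le\frac{q+1}{4(q^2+q+1)},\qquad
\frac12\big(1-q^{-1/2}\big)\le\square(\mathcal M_q,\mathcal M_*)\le\frac12 .
\]
Hence neither distortion convergence nor intrinsic convergence implies box convergence.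
\end{theorem}

\begin{proposition}\label{prop:E}
The box distance of any two spaces is at most $1$, and there are spaces $\mathcal M_n$ that converge in distortion to $\mathcal M_*$ with $\square(\mathcal M_n,\mathcal M_*)\to1$.
\end{proposition}

Whether box convergence can fail is a property of the limit. Let $\mathcal M=(M,\tau,\mathfrak m)$ be a space, $x,y\in M$ and $\delta>0$. Suppose that we raise the single value $\tau(x,y)$ by $\delta$. The reverse triangle inequality then fails exactly at the points $z$ of the sets
\begin{align*}
W^-_\delta(x,y)&=\{z:\ z\ll x,\ \ \tau(z,y)<\tau(z,x)+\tau(x,y)+\delta\},\\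
W^+_\delta(x,y)&=\{z:\ y\ll z,\ \ \tau(x,z)<\tau(x,y)+\tau(y,z)+\delta\}
\end{align*}
when $x\ne y$. If $\tau(x,y)\ge\delta$ and we lower this value by $\delta$, it fails exactly at the points of
\[
W^0_\delta(x,y)=\{z:\ x\ll z\ll y,\ \ \tau(x,z)+\tau(z,y)>\tau(x,y)-\delta\}.
\]
We call the points of these three sets \emph{past}, \emph{future} and \emph{intermediate witnesses}; see Figure~\ref{fig:witness}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[shorten >=3pt,shorten <=3pt]
\fill (0,0) circle (2pt) node[below] {$z$};
\fill (-0.7,1.1) circle (2pt) node[left] {$x$};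
\fill (0,2.4) circle (2pt) node[above] {$y$};
\draw[->] (0,0)--(-0.7,1.1); \draw[->] (0,0)--(0,2.4); \draw[->,dashed] (-0.7,1.1)--(0,2.4);
\fill (3.5,0) circle (2pt) node[below] {$x$};
\fill (2.8,1.3) circle (2pt) node[left] {$y$};
\fill (3.5,2.4) circle (2pt) node[above] {$z$};
\draw[->,dashed] (3.5,0)--(2.8,1.3); \draw[->] (3.5,0)--(3.5,2.4); \draw[->] (2.8,1.3)--(3.5,2.4);
\fill (7,0) circle (2pt) node[below] {$x$};
\fill (6.3,1.2) circle (2pt) node[left] {$z$};
\fill (7,2.4) circle (2pt) node[above] {$y$};
\draw[->] (7,0)--(6.3,1.2); \draw[->] (6.3,1.2)--(7,2.4); \draw[->,dashed] (7,0)--(7,2.4);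
\end{tikzpicture}
\caption{Three ways in which a third point $z$ constrains $\tau(x,y)$ (dashed); time runs upward, and in each triangle the vertical side is at least the sum of the other two. A point $z$ in the past of $x$ (left) or in the future of $y$ (middle) bounds $\tau(x,y)$ from above; a point between $x$ and $y$ (right) bounds it from below. The point $z$ is a witness if its bound is within $\delta$ of $\tau(x,y)$.}\label{fig:witness}
\end{figure}

\begin{definition}\label{def:rigid}
A space $\mathcal M$ with $S=\operatorname{supp}\mathfrak m$ is \emph{rigid} if there is a Borel set $M_0\subset S$ with $\mathfrak m(M_0)=1$ such that for all $x,y\in M_0$ (the case $x=y$ is allowed) and all $\delta>0$: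
\begin{enumerate}
\item[(R$\uparrow$)] $\mathfrak m(W^-_\delta(x,y))+\mathfrak m(W^+_\delta(x,y))>0$;
\item[(R$\downarrow$)] if $x\ll y$, then $\mathfrak m(W^0_\delta(x,y))>0$.
\end{enumerate}
\end{definition}

The case $x=y$ matters because a coupling may match two different points of an approximating space with the same point of the limit. Here $W_\delta^\pm(x,x)=I^\pm(x)$, so (R$\uparrow$) says that the past or the future of $x$ has positive mass. In particular $\mathcal M_*$ is not rigid.

\begin{example}\label{ex:interval}
Let $M=[0,1]$ with $\tau(s,t)=\max(t-s,0)$ and Lebesgue measure. Axiom (i) holds with equality, (ii) holds because $M$ is compact, and $\tau(0,s)=s$ gives (iii). For $z<x$ we have $\tau(z,y)\le(x-z)+\tau(x,y)$, so $W^-_\delta(x,y)=[0,x)$; for $z>y$ we have $\tau(x,z)\le\tau(x,y)+(z-y)$, so $W^+_\delta(x,y)=(y,1]$; and $W^0_\delta(x,y)=(x,y)$ for $x<y$. Thus (R$\downarrow$) always holds and (R$\uparrow$) fails only at the pair $(0,1)$. The interval is rigid, with $M_0=(0,1]$, but $M_0=S$ would not do.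
\end{example}

\begin{theorem}\label{thm:C}
For a space $\mathcal M$ the following are equivalent.
\begin{enumerate}
\item[(a)] Every sequence that converges to $\mathcal M$ intrinsically (equivalently, in distortion) converges to $\mathcal M$ in box.
\item[(b)] $\mathcal M$ is rigid.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:D}
Let $\mathcal M$ be a space.
\begin{enumerate}
\item[(1)] Suppose that for $\mathfrak m$-almost every $x$, every neighborhood $U$ of $x$ satisfies $\mathfrak m(U\cap I^+(x))>0$ and $\mathfrak m(U\cap I^-(x))>0$. Then intrinsic, distortion and box convergence to $\mathcal M$ are equivalent. This applies to the interval of Example~\ref{ex:interval}.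
\item[(2)] If $\operatorname{supp}\mathfrak m$ is finite, then some sequence converges to $\mathcal M$ intrinsically and in distortion but not in box.
\end{enumerate}
\end{corollary}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:point} treats convergence to a point and proves Theorem~\ref{thm:A} and Proposition~\ref{prop:E}. Section~\ref{sec:B} proves Theorem~\ref{thm:B}, Sections~\ref{sec:rigid} and~\ref{sec:nonrigid} prove the two directions of Theorem~\ref{thm:C}, and Section~\ref{sec:cor} proves Corollary~\ref{cor:D}.

\section{Measures and couplings}\label{sec:tools}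

We use the following standard facts. All measures are Borel probability measures on Polish spaces; closed subsets and finite products of Polish spaces are Polish.

\begin{enumerate}
\item[(F1)] \emph{Support and regularity.} We have $\nu(\operatorname{supp}\nu)=1$, every open set that meets $\operatorname{supp}\nu$ has positive mass, and $\operatorname{supp}(\nu\otimes\nu)=\operatorname{supp}\nu\times\operatorname{supp}\nu$. Every Borel set $E$ contains compact sets of mass arbitrarily close to $\nu(E)$. An i.i.d.\ sequence with law $\nu$ is almost surely a dense subset of $\operatorname{supp}\nu$.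
\item[(F2)] \emph{Narrow convergence.} If $\nu_n\to\nu$ narrowly, then $\liminf\nu_n(O)\ge\nu(O)$ for open $O$ and $\limsup\nu_n(C)\le\nu(C)$ for closed $C$ (portmanteau theorem), $\nu_n^{\otimes k}\to\nu^{\otimes k}$, and $T_\#\nu_n\to T_\#\nu$ for continuous $T$. On $\mathbb R^d$ it suffices to test narrow convergence on bounded Lipschitz functions, or on a fixed sequence $(f_j)$ that is dense in $C_c(\mathbb R^d)$ for the uniform norm.
\item[(F3)] \emph{Prokhorov's theorem.} A narrowly convergent sequence is tight (for every $\eta>0$ one compact set has mass at least $1-\eta$ for all terms), and a tight sequence has a narrowly convergent subsequence.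
\item[(F4)] \emph{Strassen's theorem}, in the form we need. If $\nu_n\to\nu$ narrowly on $\mathbb R^d$, there are numbers $\eta_n\to0$ and couplings $\gamma_n$ of $\nu_n$ and $\nu$ with $\gamma_n\{(a,b):|a-b|>\eta_n\}\le\eta_n$.
\item[(F5)] \emph{Disintegration.} If $F\colon X\to\mathbb R^d$ is Borel, there is a Borel family $(\nu^a)_{a\in\mathbb R^d}$ of probability measures on $X$ with $\nu=\int\nu^a\,d(F_\#\nu)(a)$ and $\nu^a(F^{-1}(a))=1$ for $F_\#\nu$-almost every $a$.
\item[(F6)] \emph{Parametrization.} Every $\nu$ on $X$ equals $\Phi_\#\mathcal L$ for a Borel map $\Phi\colon[0,1]\to X$.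
\item[(F7)] \emph{Varadarajan's theorem.} If $\xi_1,\xi_2,\dots$ are i.i.d.\ with law $\nu$, then almost surely $\frac1n\sum_{i\le n}\delta_{\xi_i}\to\nu$ narrowly.
\item[(F8)] \emph{Kellerer's theorem} \cite[Prop.~3.5]{Kel}. Let $\mu$ and $\nu$ be measures on $X$ and $Y$, and let $N\subset X\times Y$ be a Borel set with $\pi(N)=0$ for every coupling $\pi$ of $\mu$ and $\nu$. Then $N\subset(Z\times Y)\cup(X\times Z')$ for some null sets $Z\subset X$ and $Z'\subset Y$.
\end{enumerate}

For spaces $\mathcal M,\mathcal M'$ let $B_\varepsilon\subset(M\times M')^2$ be the set of $\varepsilon$-bad pairs of matches; it is open because $\tau$ and $\tau'$ are continuous. The probability in Definition~\ref{def:conv}(2) depends only on the common law $\pi$, so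
\begin{equation}\label{eq:Delta}
\Delta(\mathcal M,\mathcal M')=\inf\{\varepsilon>0:\ \pi^{\otimes2}(B_\varepsilon)\le\varepsilon\text{ for some coupling }\pi\}.
\end{equation}
The box distance has a description of the same kind.

\begin{lemma}\label{lem:boxcoupling}
$\square(\mathcal M,\mathcal M')$ is the infimum of all $\varepsilon>0$ for which there are a coupling $\pi$ of $\mathfrak m$ and $\mathfrak m'$ and a Borel set $H\subset M\times M'$ with $\pi(H)\ge1-\varepsilon$ and $(H\times H)\cap B_\varepsilon=\emptyset$.
\end{lemma}

\begin{proof}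
Let $\varphi,\varphi',I$ be as in Definition~\ref{def:conv}(3). Put $\Phi=(\varphi,\varphi')$ and $\pi=\Phi_\#\mathcal L$, a coupling, and let $H$ be the closure of $\Phi(I)$. Then $\pi(H)=\mathcal L(\Phi^{-1}(H))\ge\mathcal L(I)\ge1-\varepsilon$. The complement of $B_\varepsilon$ is closed and contains $\Phi(I)\times\Phi(I)$, hence also $H\times H$. Conversely, given $\pi$ and $H$, write $\pi=\Phi_\#\mathcal L$ with $\Phi=(\varphi,\varphi')$ by (F6) and take $I=\Phi^{-1}(H)$.
\end{proof}

Since $B_\varepsilon$ shrinks as $\varepsilon$ grows, the sets of admissible $\varepsilon$ in \eqref{eq:Delta} and in Lemma~\ref{lem:boxcoupling} contain every number larger than the infimum. In this language the two known implications have short proofs, which we include for completeness.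

\begin{proposition}[Braun--S\"amann \cite{BS}]\label{prop:known}
Box convergence implies distortion convergence, and distortion convergence implies intrinsic convergence.
\end{proposition}

\begin{proof}
If $\varepsilon,\pi,H$ are as in Lemma~\ref{lem:boxcoupling}, then $\pi^{\otimes2}(B_{2\varepsilon})\le1-\pi(H)^2\le2\varepsilon$. So $\Delta\le2\,\square$.

Now let $\varepsilon_n\to0$ and let $\pi_n$ be couplings of $\mathfrak m_n$ and $\mathfrak m$ under which the $\varepsilon_n$-bad pairs have mass at most $\varepsilon_n$. Let $(X_i,X_i')$, $i\le k$, be i.i.d.\ with law $\pi_n$. The matrices $A_n=(\tau_n(X_i,X_j))$ and $A=(\tau(X_i',X_j'))$ have laws $\bar{\mathfrak m}_n^k$ and $\bar{\mathfrak m}^k$. Their diagonals vanish, and each other pair of entries differs by more than $\varepsilon_n$ with probability at most $\varepsilon_n$. If $f$ is bounded and $L$-Lipschitz for the maximum norm, then $|\mathbf Ef(A_n)-\mathbf Ef(A)|\le L\varepsilon_n+2\|f\|_\infty k^2\varepsilon_n\to0$. Apply (F2).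
\end{proof}

\section{Convergence to a point}\label{sec:point}

When the limit is $\mathcal M_*$ there is only one coupling, and the two distances become two familiar graph parameters. Call $H\subset M$ an \emph{antichain} if $\tau=0$ on $H\times H$.

\begin{lemma}\label{lem:point}
Let $\mathcal M$ be a finite space in which $\tau$ takes values in $\{0\}\cup[1,\infty)$. Let $p=\mathfrak m^{\otimes2}\{\tau>0\}$ and let $a$ be the largest mass of an antichain. Then
\[
\Delta(\mathcal M,\mathcal M_*)\le p,\qquad\square(\mathcal M,\mathcal M_*)=1-a .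
\]
\end{lemma}

\begin{proof}
Identify $M\times M_*$ with $M$; the only coupling is $\mathfrak m$, and $B_\varepsilon=\{\tau>\varepsilon\}$. Every $\varepsilon>p$ is admissible in \eqref{eq:Delta}. For $\varepsilon<1$, a set $H$ satisfies $(H\times H)\cap B_\varepsilon=\emptyset$ if and only if it is an antichain. So $\varepsilon\in(0,1)$ is admissible in Lemma~\ref{lem:boxcoupling} if and only if $\varepsilon\ge1-a$. Singletons are antichains, so $a>0$, and the infimum is $1-a$.
\end{proof}

Thus $\Delta$ is controlled by the edge density of the chronological relation and $\square$ by its largest independent set. We need sparse relations without large antichains, and disjoint chains are the simplest.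

\begin{example}[Chains]\label{ex:chains}
For $n\ge1$ and $k\ge2$ let $\mathcal C_{n,k}$ be the set $\{1,\dots,n\}\times\{1,\dots,k\}$ with the uniform measure and
\[
\tau\big((i,a),(j,b)\big)=\begin{cases}\max(b-a,0),&i=j,\\0,&i\ne j.\end{cases}
\]
Axiom (i) holds with equality. For (iii), if $a<b$ then $z=(i,b)$ has $\tau((i,a),z)>0=\tau((i,b),z)$; and if $i\neq j$, a second point $z$ of the $i$-th chain is chronologically related to $(i,a)$ in one order and to $(j,b)$ in neither. There are $n\binom k2$ related pairs among $(nk)^2$ ordered pairs, so $p=\frac{k-1}{2kn}$. An antichain contains at most one point of each chain, and $\{(i,1):i\le n\}$ is an antichain, so $a=\frac1k$. Lemma~\ref{lem:point} gives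
\[
\Delta(\mathcal C_{n,k},\mathcal M_*)\le\frac{k-1}{2kn},\qquad\square(\mathcal C_{n,k},\mathcal M_*)=1-\frac1k .
\]
For $k=2$ the space is a perfect matching $p_i\ll q_i$, $i\le n$. It arises from $2n$ copies of the point of $\mathcal M_*$ by raising $n$ values of $\tau$ from $0$ to $1$. These are few among the $4n^2$ pairs, so a random sample does not see them as $n\to\infty$; but they cover all points, so they cannot be removed by discarding a small mass. Section~\ref{sec:nonrigid} carries out this construction over an arbitrary non-rigid limit.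
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:E}]
In Lemma~\ref{lem:boxcoupling}, $\varepsilon=1$ is admissible with $H=\emptyset$ and $\pi=\mathfrak m\otimes\mathfrak m'$, so $\square\le1$. By Example~\ref{ex:chains}, the spaces $\mathcal C_{n,n}$, $n\ge2$, satisfy $\Delta(\mathcal C_{n,n},\mathcal M_*)\le\frac1{2n}$ and $\square(\mathcal C_{n,n},\mathcal M_*)=1-\frac1n$.
\end{proof}

The spaces $\mathcal C_{n,k}$ split into $n$ pieces with no chronological relation between them. The failure of box convergence does not depend on this feature. In the spaces that we use for Theorem~\ref{thm:A}, any two points of the lower layer have a common point in their futures, and any two points of the upper layer have a common point in their pasts.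

Let $q$ be prime. The \emph{points} and \emph{lines} of the projective plane over $\mathbb F_q$ are the one- and two-dimensional subspaces of $\mathbb F_q^3$; we write $\mathcal P$ and $\mathcal B$ for these two sets and regard a line as the set of points contained in it. Both sets have $N=q^2+q+1$ elements. Every line has $q+1$ points, every point lies on $q+1$ lines, two distinct points lie on exactly one common line, and two distinct lines meet in exactly one point. An antichain will consist of a set of points and a set of lines without incidences. The next lemma shows that the two sets cannot both be large, because most lines meet a set $A$ of points in about the average number of points.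

\begin{lemma}\label{lem:incidence}
If $A\subset\mathcal P$ and $B\subset\mathcal B$ and no point of $A$ lies on a line of $B$, then $|A|\,|B|\le N^2/q$.
\end{lemma}

\begin{proof}
Let $A\ne\emptyset$. Counting pairs $(\ell,p)$ with $p\in\ell\cap A$ gives $\sum_\ell|\ell\cap A|=(q+1)|A|$, so the average of $|\ell\cap A|$ is $m=(q+1)|A|/N$. The sum $\sum_\ell|\ell\cap A|^2$ counts triples $(\ell,p,p')$ with $p,p'\in\ell\cap A$. Those with $p=p'$ number $(q+1)|A|$ and those with $p\ne p'$ number $|A|(|A|-1)$, so the sum is $|A|(|A|+q)$. Since $N-(q+1)^2=-q$,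
\[
\sum_{\ell\in\mathcal B}\big(|\ell\cap A|-m\big)^2=|A|(|A|+q)-\frac{(q+1)^2|A|^2}{N}=q|A|-\frac{q|A|^2}{N}\le q|A| .
\]
Each line of $B$ contributes $m^2$ to the left side. Hence $|B|(q+1)^2|A|^2/N^2\le q|A|$, that is, $|A|\,|B|\le qN^2/(q+1)^2\le N^2/q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M_q=\mathcal P\sqcup\mathcal B$ with the uniform measure. Put $\tau_q(p,\ell)=1$ if $p\in\mathcal P$, $\ell\in\mathcal B$ and $p\in\ell$, and $\tau_q=0$ for all other pairs. Axiom (i) is vacuous, since $\tau_q(x,y)>0$ forces $y\in\mathcal B$ and then $\tau_q(y,\cdot)=0$. For (iii): two points $p\ne p'$ are distinguished by a line through $p$ that misses $p'$, which exists because only one of the $q+1\ge2$ lines through $p$ contains $p'$; two lines $\ell\neq\ell'$ are distinguished by one of the $q$ points of $\ell\setminus\ell'$; a point $p$ and a line $\ell$ are distinguished because $\tau_q(p,\cdot)\not\equiv0$ while $\tau_q(\ell,\cdot)\equiv0$.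

There are $N(q+1)$ incidences among $(2N)^2$ ordered pairs, so Lemma~\ref{lem:point} gives $\Delta(\mathcal M_q,\mathcal M_*)\le\frac{q+1}{4N}$. The set $\mathcal P$ is an antichain of mass $\frac12$. If $A\sqcup B$ is any antichain, then $\min(|A|,|B|)\le N/\sqrt q$ by Lemma~\ref{lem:incidence} and $\max(|A|,|B|)\le N$, so its mass is at most $\frac12(1+q^{-1/2})$. Lemma~\ref{lem:point} gives both bounds on $\square$. As $q\to\infty$ the spaces $\mathcal M_q$ converge to $\mathcal M_*$ in distortion, hence intrinsically by Proposition~\ref{prop:known}, while $\square(\mathcal M_q,\mathcal M_*)\to\frac12$.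
\end{proof}

\section{Intrinsic convergence implies distortion convergence}\label{sec:B}

Let $\mathcal M_n\to\mathcal M$ intrinsically. We also write $\mathcal M_\infty$ for $\mathcal M=(M,\tau,\mathfrak m)$, and $S=\operatorname{supp}\mathfrak m$. We must produce couplings from a hypothesis that mentions no relation between $M_n$ and $M$. The idea is to map all spaces to one Euclidean space, using the time separations to a few \emph{anchor} points as coordinates, and to couple there.

\begin{example}\label{ex:two}
The \emph{two-point space} is $M=\{x,y\}$ with $\tau(x,y)=1$, all other values $0$, and the uniform measure; (i) is vacuous and $\tau(x,y)\ne\tau(y,y)$ gives (iii). Take $x$ as anchor and put $b=\tau(x,\cdot)$, so $b(x)=0$ and $b(y)=1$. Then $\tau(w,w')=(1-b(w))\,b(w')$ for all four pairs: the coordinate $b$ determines $\tau$. Suppose that $M_n$ contains an anchor $z^n$ such that, with $b_n=\tau_n(z^n,\cdot)$ and $(X,Y)\sim\mathfrak m_n^{\otimes2}$, the law of $(b_n(X),b_n(Y),\tau_n(X,Y))$ tends to the corresponding law for $M$. Then $b_n$ is close to $0$ on about half of $M_n$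 and close to $1$ on about half, and $\tau_n(X,Y)$ is close to $(1-b_n(X))\,b_n(Y)$ with high probability. Matching the first half with $x$ and the second with $y$ gives a coupling of small distortion. The difficulty is to find $z^n$. The matrix law $\bar{\mathfrak m}^3$ only describes a random anchor, and so it mixes the useful anchor $x$ with the anchor $y$, for which $\tau(y,\cdot)\equiv 0$.
\end{example}

For $n\le\infty$ and $z=(z_1,\dots,z_k)\in M_n^k$ define the continuous map
\[
F_z\colon M_n\to\mathbb R^{2k},\qquad F_z(x)=\big(\tau_n(x,z_i),\tau_n(z_i,x)\big)_{i\le k},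
\]
and let $\Lambda_n(z)$ be the law on $\mathbb R^{2k}\times\mathbb R^{2k}\times\mathbb R$ of $(F_z(X),F_z(Y),\tau_n(X,Y))$ for $(X,Y)\sim\mathfrak m_n^{\otimes2}$. To undo the mixing, we need the distribution of $\Lambda_n(Z)$ for a random anchor tuple $Z$, not only its mean. This distribution is accessible because a product of integrals against $\Lambda_n(Z)$ is a single expectation over independent sample pairs, and so is read off from a larger matrix law.

\begin{lemma}[Transfer of anchors]\label{lem:transfer}
There is a sequence $z_1,z_2,\dots$ that is dense in $S$ and such that for every $k$ there are $z^n\in M_n^k$ with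
\begin{equation}\label{eq:transfer}
\Lambda_n(z^n)\to\Lambda_\infty(z_1,\dots,z_k)\qquad\text{narrowly as }n\to\infty .
\end{equation}
\end{lemma}

\begin{proof}
For each $k$ fix a sequence $(f_j)$ dense in $C_c(\mathbb R^{4k+1})$. For $l\ge1$ and $n\le\infty$ let
\[
V_n^{k,l}\colon M_n^k\to\mathbb R^l,\qquad V_n^{k,l}(z)=\Big(\int f_j\,d\Lambda_n(z)\Big)_{j\le l}.
\]
This map is Borel by Fubini's theorem, and its values lie in the compact box $Q=\prod_{j\le l}[-\|f_j\|_\infty,\|f_j\|_\infty]$, which does not depend on $n$. Let $\nu_n^{k,l}=(V_n^{k,l})_\#\mathfrak m_n^{\otimes k}$.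

We claim that $\nu_n^{k,l}\to\nu_\infty^{k,l}$ narrowly. Let $j_1,\dots,j_a\in\{1,\dots,l\}$, with repetitions allowed, and let $Z_1,\dots,Z_k,X_1,Y_1,\dots,X_a,Y_a$ be i.i.d.\ with law $\mathfrak m_n$. With $Z=(Z_1,\dots,Z_k)$, Fubini's theorem gives
\[
\int t_{j_1}\cdots t_{j_a}\,d\nu_n^{k,l}(t)=\mathbf E\prod_{r=1}^a\int f_{j_r}\,d\Lambda_n(Z)=\mathbf E\prod_{r=1}^af_{j_r}\big(F_Z(X_r),F_Z(Y_r),\tau_n(X_r,Y_r)\big).
\]
The last product is a bounded continuous function, the same for all $n$, of the matrix of time separations of the $k+2a$ sample points. So the right side is an integral against $\bar{\mathfrak m}_n^{k+2a}$ and converges to its value for $n=\infty$. Polynomials are uniformly dense in $C(Q)$, and the claim follows.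

Let $z_1,z_2,\dots$ be i.i.d.\ with law $\mathfrak m$. By (F1), almost surely the sequence is a dense subset of $S$ and, for all of the countably many pairs $(k,l)$, the point $t^{k,l}=V_\infty^{k,l}(z_1,\dots,z_k)$ lies in the support of its law $\nu_\infty^{k,l}$. Fix such a sequence and fix $k$. The open ball of radius $1/l$ around $t^{k,l}$ has positive $\nu_\infty^{k,l}$-mass, so by the portmanteau theorem it has positive $\nu_n^{k,l}$-mass for all $n\ge n_l$. Thus for $n\ge n_l$ there is $z^{n,l}\in M_n^k$ with $|V_n^{k,l}(z^{n,l})-t^{k,l}|<1/l$. Arrange $n_1<n_2<\cdots$ and put $z^n=z^{n,l}$ for $n_l\le n<n_{l+1}$ (and choose $z^n$ arbitrarily for $n<n_1$). Then $\int f_j\,d\Lambda_n(z^n)\to\int f_j\,d\Lambda_\infty(z_1,\dots,z_k)$ for every $j$, and (F2) gives \eqref{eq:transfer}.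
\end{proof}

Next we show that in the limit space finitely many anchors determine $\tau$ up to a small error, as the single anchor did in Example~\ref{ex:two}.

\begin{lemma}[Anchors determine $\tau$]\label{lem:approx}
Let $(z_i)$ be a dense sequence in $S$, let $K\subset S$ be compact and nonempty, and let $\delta>0$. There are $k$ and a bounded uniformly continuous function $h\colon\mathbb R^{2k}\times\mathbb R^{2k}\to\mathbb R$ such that, for $z=(z_1,\dots,z_k)$,
\begin{equation}\label{eq:approx}
|\tau(x,y)-h(F_z(x),F_z(y))|\le\delta\qquad\text{for all }x,y\in K .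
\end{equation}
\end{lemma}

\begin{proof}
Let $F\colon K\to(\mathbb R^2)^{\mathbb N}$, $F(x)=(\tau(x,z_i),\tau(z_i,x))_{i\ge1}$. It is continuous for the product topology, so $Q=F(K)$ is compact and metrizable. If $F(x)=F(x')$, then $\tau(x,w)=\tau(x',w)$ and $\tau(w,x)=\tau(w,x')$ for all $w\in S$, by density and continuity. So if $F(x)=F(x')$ and $F(y)=F(y')$ with all four points in $K\subset S$, then $\tau(x,y)=\tau(x',y)=\tau(x',y')$. Hence $\tau=G\circ(F\times F)$ on $K\times K$ for a function $G\colon Q\times Q\to\mathbb R$. For closed $C\subset\mathbb R$, the set $G^{-1}(C)$ is the image under $F\times F$ of the compact set $\{(x,y)\in K^2:\tau(x,y)\in C\}$, so it is closed, and $G$ is continuous.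

The polynomials in finitely many coordinates form an algebra on $Q\times Q$ that contains the constants and separates points. By the Stone--Weierstrass theorem one of them, $h_0$, satisfies $|G-h_0|\le\delta$; let $k$ be so large that $h_0$ involves only coordinates of index $i\le k$. Choose $R$ with $F_z(K)\subset[-R,R]^{2k}$ and let $h$ be the composition of $h_0$ with the map that clamps each coordinate to $[-R,R]$. Then $h$ is bounded and Lipschitz, and $h=h_0$ on $F_z(K)\times F_z(K)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]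
Let $\delta\in(0,1)$. Take $(z_i)$ from Lemma~\ref{lem:transfer}, a compact set $K\subset S$ with $\mathfrak m(K)\ge1-\delta$ from (F1), then $k,h,z$ from Lemma~\ref{lem:approx}, and finally $z^n$ from \eqref{eq:transfer} for this $k$. Write $F_n=F_{z^n}$ and $F=F_z$.

Projecting \eqref{eq:transfer} to the first factor gives $(F_n)_\#\mathfrak m_n\to F_\#\mathfrak m$. Let $\gamma_n$ and $\eta_n$ be as in (F4) for these laws. To lift $\gamma_n$ to $M_n\times M$, disintegrate $\mathfrak m_n$ along $F_n$ and $\mathfrak m$ along $F$ by (F5) and put $\pi_n=\int\mathfrak m_n^a\otimes\mathfrak m^b\,d\gamma_n(a,b)$. Its marginals are $\int\mathfrak m_n^a\,d((F_n)_\#\mathfrak m_n)(a)=\mathfrak m_n$ and $\int\mathfrak m^b\,d(F_\#\mathfrak m)(b)=\mathfrak m$, and $(F_n\times F)_\#\pi_n=\gamma_n$, so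
\begin{equation}\label{eq:lift}
\pi_n\{(x,x'):|F_n(x)-F(x')|>\eta_n\}\le\eta_n .
\end{equation}

Let $(X,X')$ and $(Y,Y')$ be independent with law $\pi_n$, and put $h_n=h(F_n(X),F_n(Y))$ and $h'=h(F(X'),F(Y'))$. We compare $\tau_n(X,Y)$ with $\tau(X',Y')$ through $h_n$ and $h'$.
\begin{itemize}
\item By \eqref{eq:approx}, $\mathbf P[|h'-\tau(X',Y')|>\delta]\le1-\mathfrak m(K)^2\le2\delta$.
\item For large $n$, uniform continuity gives $|h(a,b)-h(a',b')|\le\delta$ whenever $|a-a'|\le\eta_n$ and $|b-b'|\le\eta_n$. Then $\mathbf P[|h_n-h'|>\delta]\le2\eta_n$ by \eqref{eq:lift}.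
\item The set $C=\{(a,b,t):|t-h(a,b)|\ge2\delta\}$ is closed, $\mathbf P[|\tau_n(X,Y)-h_n|\ge2\delta]=\Lambda_n(z^n)(C)$, and $\Lambda_\infty(z)(C)\le2\delta$ by the first item. By \eqref{eq:transfer} and the portmanteau theorem, $\limsup_n\mathbf P[|\tau_n(X,Y)-h_n|\ge2\delta]\le2\delta$.
\end{itemize}
Outside these three events $|\tau_n(X,Y)-\tau(X',Y')|<4\delta$. Therefore
\[
\limsup_n\mathbf P\big[|\tau_n(X,Y)-\tau(X',Y')|>4\delta\big]\le4\delta,
\]
and $\Delta(\mathcal M_n,\mathcal M)\le5\delta$ for large $n$. Since $\delta$ was arbitrary, $\Delta(\mathcal M_n,\mathcal M)\to0$. The converse implication is part of Proposition~\ref{prop:known}.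
\end{proof}

The implication from intrinsic to distortion convergence used only that the spaces are Polish and the functions $\tau_n,\tau$ are continuous. The reverse triangle inequality, the compactness in (ii) and axiom (iii) played no role.

\section{Rigid limits}\label{sec:rigid}

We prove that (b) implies (a) in Theorem~\ref{thm:C} by adapting the witness argument of Section~\ref{sub:guess}. Two points need care. A witness is chosen in the limit space but used in $M_n$, where time separations are known only up to an error $\varepsilon_n$; so its chronological relations must hold with a margin $\theta>\varepsilon_n$. And the mass of the witnesses must be bounded below uniformly in the pair $(x,y)$.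

Let $\mathcal M=(M,\tau,\mathfrak m)$ be any space. For $\delta>0$, $\theta\ge0$ and $x,y\in M$ put
\begin{align*}
W^-_{\delta,\theta}(x,y)&=\{z\in W^-_\delta(x,y):\tau(z,x)>\theta\},\qquad
W^+_{\delta,\theta}(x,y)=\{z\in W^+_\delta(x,y):\tau(y,z)>\theta\},\\
W^0_{\delta,\theta}(x,y)&=\{z\in W^0_\delta(x,y):\tau(x,z)>\theta,\ \tau(z,y)>\theta\},
\end{align*}
and
\[
\alpha_{\delta,\theta}(x,y)=\mathfrak m(W^-_{\delta,\theta}(x,y))+\mathfrak m(W^+_{\delta,\theta}(x,y)),\qquad
\beta_{\delta,\theta}(x,y)=\mathfrak m(W^0_{\delta,\theta}(x,y)).
\]
For $\theta=0$ these are the sets of Definition~\ref{def:rigid}: (R$\uparrow$) says $\alpha_{\delta,0}(x,y)>0$, and (R$\downarrow$) says $\beta_{\delta,0}(x,y)>0$ if $x\ll y$.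

\begin{lemma}\label{lem:lsc}
The functions $\alpha_{\delta,\theta}$ and $\beta_{\delta,\theta}$ are lower semicontinuous on $M\times M$. They are nondecreasing in $\delta$, and they increase to $\alpha_{\delta,0}$ and $\beta_{\delta,0}$ as $\theta\downarrow0$.
\end{lemma}

\begin{proof}
Let $W$ denote one of the three families. The set $\{(x,y,z):z\in W(x,y)\}$ is defined by strict inequalities between continuous functions, so it is open in $M^3$. If $(x_m,y_m)\to(x,y)$ and $z\in W(x,y)$, then $z\in W(x_m,y_m)$ for large $m$, and Fatou's lemma gives $\liminf_m\mathfrak m(W(x_m,y_m))\ge\mathfrak m(W(x,y))$. The sets grow with $\delta$, and they increase to the sets with $\theta=0$ as $\theta\downarrow0$.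
\end{proof}

\begin{lemma}\label{lem:uniform}
Let $\mathcal M$ be rigid, $\delta>0$, and let $K\subset M_0$ be compact. There is $\theta>0$ such that $\alpha_{\delta,\theta}>\theta$ on $K^2$ and $\beta_{\delta,\theta}>\theta$ on $K_\delta=\{(x,y)\in K^2:\tau(x,y)\ge\delta\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lsc} the sets $\{\alpha_{\delta,\theta}>\theta\}$ are open and increase as $\theta\downarrow0$. They cover $K^2$: if $(x,y)\in K^2$, then $\alpha_{\delta,\theta}(x,y)$ increases to $\alpha_{\delta,0}(x,y)>0$ while $\theta\to0$. By compactness one of them contains $K^2$. The set $K_\delta$ is closed in $K^2$, and $\beta_{\delta,0}>0$ on it by (R$\downarrow$), so the same argument applies to the sets $\{\beta_{\delta,\theta}>\theta\}$. The smaller of the two values of $\theta$ works for both.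
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, (b)$\Rightarrow$(a)]
Let $\mathcal M$ be rigid and let $\mathcal M_n\to\mathcal M$ intrinsically, hence in distortion by Theorem~\ref{thm:B}. Choose numbers $\varepsilon_n>0$ with $\varepsilon_n\to0$ and couplings $\pi_n$ of $\mathfrak m_n$ and $\mathfrak m$ with $\pi_n^{\otimes2}(B_n)\le\varepsilon_n$, where $B_n\subset(M_n\times M)^2$ is the set of $\varepsilon_n$-bad pairs. For a match $u$ let
\[
d_n(u)=\pi_n\{w:(u,w)\in B_n\text{ or }(w,u)\in B_n\}.
\]
Then $\int d_n\,d\pi_n\le2\varepsilon_n$, and Markov's inequality shows that the Borel set $G_n=\{d_n\le\sqrt{\varepsilon_n}\}$ has $\pi_n(G_n)\ge1-2\sqrt{\varepsilon_n}$.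

Fix $\delta\in(0,1)$, a compact set $K\subset M_0$ with $\mathfrak m(K)\ge1-\delta$, and $\theta$ from Lemma~\ref{lem:uniform}. Let $n$ be so large that $4\sqrt{\varepsilon_n}<\theta$, $\varepsilon_n<\theta$ and $2\varepsilon_n<\delta$. Put $H_n=G_n\cap(M_n\times K)$, so that $\pi_n(H_n)\ge1-\delta-2\sqrt{\varepsilon_n}$. We claim that
\begin{equation}\label{eq:claim}
|\tau_n(x,y)-\tau(x',y')|\le2\delta\qquad\text{for all }u=(x,x'),\ v=(y,y')\in H_n .
\end{equation}
Witnesses are found as follows. If $W\subset M$ is Borel and $\mathfrak m(W)>\theta/2$, then $\pi_n(M_n\times W)>2\sqrt{\varepsilon_n}\ge d_n(u)+d_n(v)$. So there is a match $w=(z,z')$ with $z'\in W$ such that none of $(u,w)$, $(w,u)$, $(v,w)$, $(w,v)$ lies in $B_n$. Call such a $w$ \emph{good for $W$}.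

\emph{Upper bound.} Suppose that $\tau_n(x,y)>\tau(x',y')+2\delta$; in particular $x\ll y$. Since $\alpha_{\delta,\theta}(x',y')>\theta$, one of the sets $W^\pm_{\delta,\theta}(x',y')$ has mass more than $\theta/2$. If it is $W^-_{\delta,\theta}(x',y')$, let $(z,z')$ be good for it. Then $\tau_n(z,x)\ge\tau(z',x')-\varepsilon_n>\theta-\varepsilon_n>0$, so (i) applies in $M_n$:
\begin{align*}
\tau_n(z,y)&\ge\tau_n(z,x)+\tau_n(x,y)>\tau(z',x')+\tau(x',y')+2\delta-\varepsilon_n\\
&>\tau(z',y')+\delta-\varepsilon_n>\tau(z',y')+\varepsilon_n .
\end{align*}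
This contradicts $(w,v)\notin B_n$. If it is $W^+_{\delta,\theta}(x',y')$, let $(z,z')$ be good for it. Then $\tau_n(y,z)\ge\tau(y',z')-\varepsilon_n>0$ and
\begin{align*}
\tau_n(x,z)&\ge\tau_n(x,y)+\tau_n(y,z)>\tau(x',y')+\tau(y',z')+2\delta-\varepsilon_n\\
&>\tau(x',z')+\delta-\varepsilon_n>\tau(x',z')+\varepsilon_n,
\end{align*}
which contradicts $(u,w)\notin B_n$.

\emph{Lower bound.} Suppose that $\tau(x',y')>\tau_n(x,y)+2\delta$. Then $(x',y')\in K_\delta$, so $\beta_{\delta,\theta}(x',y')>\theta$. Let $(z,z')$ be good for $W^0_{\delta,\theta}(x',y')$. Then $\tau_n(x,z)$ and $\tau_n(z,y)$ exceed $\theta-\varepsilon_n>0$, and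
\begin{align*}
\tau_n(x,y)&\ge\tau_n(x,z)+\tau_n(z,y)\ge\tau(x',z')+\tau(z',y')-2\varepsilon_n\\
&>\tau(x',y')-\delta-2\varepsilon_n>\tau(x',y')-2\delta,
\end{align*}
a contradiction. This proves \eqref{eq:claim}.

By Lemma~\ref{lem:boxcoupling}, $\square(\mathcal M_n,\mathcal M)\le\max(2\delta,\delta+2\sqrt{\varepsilon_n})$ for large $n$. So $\limsup_n\square(\mathcal M_n,\mathcal M)\le2\delta$ for every $\delta\in(0,1)$.
\end{proof}

The reverse triangle inequality was used here only in the approximating spaces $M_n$; the limit entered through rigidity and the continuity of $\tau$.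

\section{Limits that are not rigid}\label{sec:nonrigid}

We prove that (a) implies (b) in Theorem~\ref{thm:C}. Let $\mathcal M$ be a space that is not rigid, with $S=\operatorname{supp}\mathfrak m$. The plan is to sample a finite space from $\mathcal M$ and to change $\tau$ by $\pm\delta$ on a matching of pairs without witnesses. The chains $\mathcal C_{n,2}$ of Example~\ref{ex:chains} show the case $+\delta$. Here is the case $-\delta$, which also shows a new difficulty.

\begin{example}\label{ex:crown}
Let $\mathcal M$ be the two-point space of Example~\ref{ex:two}. No point lies between $x$ and $y$, so (R$\downarrow$) fails at $(x,y)$. For $n\ge2$ take $n$ copies $p_i$ of $x$ and $n$ copies $q_i$ of $y$ with the uniform measure, and lower $n$ values: $\tau_n(p_i,q_j)=1$ for $i\ne j$, and $\tau_n=0$ otherwise. Axiom (i) is vacuous. For (iii), if $i\ne j$ then $q_j$ distinguishes $p_i$ from $p_j$ and $p_j$ distinguishes $q_i$ from $q_j$, while $\tau_n(p_i,\cdot)\not\equiv0\equiv\tau_n(q_j,\cdot)$ for all $i,j$. Under the coupling $p_i\mapsto x$, $q_i\mapsto y$ only the pairs $(p_i,q_i)$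 are bad, so $\Delta(\mathcal M_n,\mathcal M)\le\frac1{4n}$.

For the box distance we must exclude \emph{every} coupling. Let $\varepsilon<\frac12-\frac1{2n}$ and suppose that $\pi,H$ are as in Lemma~\ref{lem:boxcoupling}. The projection $T$ of $H$ to $M_n$ has mass more than $\frac{n+1}{2n}$, so $|T|\ge n+2$. Hence $T$ contains $p_i$ and $q_i$ for some $i$, and also some $q_j$ and $p_{j'}$ with $j,j'\ne i$. Take matches $(p_i,a),(q_i,b),(q_j,b'),(p_{j'},a')$ in $H$. From $\tau(a,b')\ge1-\varepsilon>0$ we get $a=x$, and from $\tau(a',b)>0$ we get $b=y$. Then $|\tau_n(p_i,q_i)-\tau(a,b)|=1>\varepsilon$, a contradiction. So $\square(\mathcal M_n,\mathcal M)\ge\frac12-\frac1{2n}$. The unchanged pairs forced the coupling to respect the original values of $\tau$, and then a changed pair was bad.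
\end{example}

In general, sample points need not be distinguished by $\tau$, so axiom (iii) has to be restored. We do this by attaching to every vertex a private point in its past.

\begin{lemma}[Tags]\label{lem:tag}
Let $V$ be a finite set and let $\sigma\colon V\times V\to[0,\infty)$ satisfy \textup{(i)}. Let $\hat V=V\sqcup\{v^*:v\in V\}$. Then $\sigma$ extends to a function $\hat\tau$ on $\hat V\times\hat V$ such that $(\hat V,\hat\tau)$ is a bounded Lorentzian metric space.
\end{lemma}

\begin{proof}
Recall that (i) forces $\sigma(v,v)=0$. For $v,w\in V$ set $\hat\tau(v^*,w)=1+\sigma(v,w)$ if $w=v$ or $\sigma(v,w)>0$, and $\hat\tau(v^*,w)=0$ otherwise. Set $\hat\tau(a,v^*)=0$ for all $a\in\hat V$.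

For (i), let $\hat\tau(a,b)>0$ and $\hat\tau(b,c)>0$; then $b,c\in V$. If $a\in V$, the inequality is the hypothesis. If $a=v^*$ and $b=v$, then $\sigma(v,c)>0$ and $\hat\tau(v^*,c)=1+\sigma(v,c)=\hat\tau(v^*,v)+\hat\tau(v,c)$. If $a=v^*$ and $\sigma(v,b)>0$, then $\sigma(v,c)\ge\sigma(v,b)+\sigma(b,c)>0$, so $\hat\tau(v^*,c)=1+\sigma(v,c)\ge\hat\tau(v^*,b)+\hat\tau(b,c)$.

For (iii), note that $\hat\tau(v^*,v)=1$ while $\hat\tau(v^*,w)\in\{0\}\cup(1,\infty)$ for $w\in V\setminus\{v\}$. So $v^*$ distinguishes $v$ from $w$, and $v$ distinguishes $v^*$ from $w^*$. Finally $\hat\tau(w^*,w)=1\ne0=\hat\tau(w^*,v^*)$ distinguishes $w$ from $v^*$ for all $v,w\in V$.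
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, (a)$\Rightarrow$(b)]
We assume that $\mathcal M$ is not rigid and construct a sequence that converges to $\mathcal M$ intrinsically but not in box. We regard $\mathfrak m$ as a measure on the Polish space $S$.

\medskip\noindent\emph{Step 1: a law on pairs without witnesses.} For $j\in\mathbb N$ let
\begin{align*}
N_j^\uparrow&=\{(x,y)\in S^2:\alpha_{1/j,0}(x,y)=0\},\\
N_j^\downarrow&=\{(x,y)\in S^2:\tau(x,y)\ge1/j,\ \beta_{1/j,0}(x,y)=0\}.
\end{align*}
These sets are closed by Lemma~\ref{lem:lsc}. By monotonicity in $\delta$, a pair that violates (R$\uparrow$) for some $\delta$ lies in $N_j^\uparrow$ for $1/j\le\delta$, and a pair that violates (R$\downarrow$) for some $\delta$ lies in $N_j^\downarrow$ for $1/j\le\min(\delta,\tau(x,y))$. Call a set of the form $(Z\times S)\cup(S\times Z')$, with Borel null sets $Z,Z'$, a \emph{null cross}. If each of the countably many sets $N_j^\uparrow,N_j^\downarrow$ were contained in a null cross, then $S$ minus the union of all the null sets involved would be a set $M_0$ as in Definition~\ref{def:rigid}.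 So there are $\delta=1/j$ and $N\in\{N_j^\uparrow,N_j^\downarrow\}$ such that $N$ lies in no null cross. We speak of \emph{case $\uparrow$} and \emph{case $\downarrow$}.

We want to sample pairs from $N$ so that each endpoint has a law dominated by a multiple of $\mathfrak m$. The product measure may not serve: the diagonal of $[0,1]^2$ lies in no null cross and is $\mathcal L^{\otimes2}$-null. Kellerer's theorem (F8) gives what is needed, a coupling $\pi$ of $\mathfrak m$ with itself such that $a=\pi(N)>0$. Let $\pi_N=\pi(\,\cdot\cap N)/a$, with marginals $\mu_1,\mu_2$; then $a\mu_i\le\mathfrak m$. Put $c=\min(a,\frac12)$ and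
\[
\rho=\frac1{1-c}\Big(\mathfrak m-\frac c2(\mu_1+\mu_2)\Big).
\]
Since $\frac c2(\mu_1+\mu_2)\le\frac ca\mathfrak m\le\mathfrak m$, this is a probability measure. It is the law of filler points that restore the total distribution $\mathfrak m$. The measures $\mu_1,\mu_2,\rho$ are absolutely continuous with respect to $\mathfrak m$.

\medskip\noindent\emph{Step 2: the finite spaces.} Let $(x_i,y_i)_{i\ge1}$ be i.i.d.\ with law $\pi_N$ and let $(z_i)_{i\ge1}$ be i.i.d.\ with law $\rho$, the two families independent. Let $V=\{p_i,q_i,r_i:i\ge1\}$ be a set of distinct vertices with labels $\ell(p_i)=x_i$, $\ell(q_i)=y_i$, $\ell(r_i)=z_i$. Let $V_n=\{p_i,q_i,r_i:i\le n\}$, and let $\mathfrak m_n$ give mass $\frac c{2n}$ to each $p_i,q_i\in V_n$ and mass $\frac{1-c}n$ to each $r_i\in V_n$. The function $\sigma(v,w)=\tau(\ell(v),\ell(w))$ satisfies (i). Call the ordered pairs $(p_i,q_i)$ \emph{special}. Let $\sigma'=\sigma$ on all other pairs and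
\[
\sigma'(p_i,q_i)=\tau(x_i,y_i)+\delta\quad\text{in case }\uparrow,\qquad\sigma'(p_i,q_i)=\tau(x_i,y_i)-\delta\quad\text{in case }\downarrow .
\]
For $x,y\in S$ let $W(x,y)=W^-_\delta(x,y)\cup W^+_\delta(x,y)$ in case $\uparrow$ and $W(x,y)=W^0_\delta(x,y)$ in case $\downarrow$. Then $\mathfrak m(W(x,y))=0$ for $(x,y)\in N$. Almost surely:
\begin{enumerate}
\item[(A)] $(x_i,y_i)\in N$ and $z_i\in S$ for all $i$; in particular $\sigma'\ge0$.
\item[(B)] $\ell(v)\notin W(x_i,y_i)$ for all $i$ and all $v\in V\setminus\{p_i,q_i\}$. Indeed $\ell(v)$ is independent of $(x_i,y_i)$ and its law $\lambda$ is one of $\mu_1,\mu_2,\rho$, so the exceptional event has probability $\int\lambda(W(x,y))\,d\pi_N(x,y)=0$; there are countably many pairs $(i,v)$.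
\item[(C)] $\ell_\#\mathfrak m_n\to\frac c2\mu_1+\frac c2\mu_2+(1-c)\rho=\mathfrak m$ narrowly, by (F7) applied to $(x_i)$, $(y_i)$ and $(z_i)$.
\end{enumerate}
Fix a realization with these properties.

\medskip\noindent\emph{Step 3: $\sigma'$ satisfies \textup{(i)}.} Let $\sigma'(u,v)>0$ and $\sigma'(v,w)>0$. Note that $\sigma'$ vanishes on the diagonal.

\emph{Case $\uparrow$.} Here $\sigma'\ge\sigma$. First, $\tau(y_i,x_i)=0$ for all $i$. Otherwise $y_i\ll x_i$ and $\tau(y_i,y_i)=0<\tau(y_i,x_i)+\tau(x_i,y_i)+\delta$, so the open set $W^-_\delta(x_i,y_i)$ contains the point $y_i$ of $S$ and has positive mass, against (A). The pairs $(u,v)$ and $(v,w)$ are not both special, since $v$ is not both a $q_i$ and a $p_{i'}$. If neither is special, then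
\[
\sigma'(u,w)\ge\sigma(u,w)\ge\sigma(u,v)+\sigma(v,w)=\sigma'(u,v)+\sigma'(v,w).
\]
Let $(v,w)=(p_i,q_i)$. Then $\ell(u)\ll x_i$, so $u\ne p_i$, and $u\ne q_i$ because $\tau(y_i,x_i)=0$. By (B), $\ell(u)\notin W^-_\delta(x_i,y_i)$, which means
\[
\sigma'(u,q_i)\ge\tau(\ell(u),y_i)\ge\tau(\ell(u),x_i)+\tau(x_i,y_i)+\delta=\sigma'(u,p_i)+\sigma'(p_i,q_i).
\]
Let $(u,v)=(p_i,q_i)$. Then $y_i\ll\ell(w)$, so $w\ne q_i$, and $w\ne p_i$ because $\tau(y_i,x_i)=0$. By (B), $\ell(w)\notin W^+_\delta(x_i,y_i)$, which means
\[
\sigma'(p_i,w)\ge\tau(x_i,\ell(w))\ge\tau(x_i,y_i)+\tau(y_i,\ell(w))+\delta=\sigma'(p_i,q_i)+\sigma'(q_i,w).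
\]

\emph{Case $\downarrow$.} Here $\sigma'\le\sigma$, so $\sigma(u,v),\sigma(v,w)>0$ and $\sigma(u,w)\ge\sigma'(u,v)+\sigma'(v,w)$. This suffices unless $(u,w)=(p_i,q_i)$. In that case $v\ne p_i,q_i$, so neither $(p_i,v)$ nor $(v,q_i)$ is special, and $x_i\ll\ell(v)\ll y_i$. By (B), $\ell(v)\notin W^0_\delta(x_i,y_i)$, which means
\[
\sigma'(p_i,v)+\sigma'(v,q_i)=\tau(x_i,\ell(v))+\tau(\ell(v),y_i)\le\tau(x_i,y_i)-\delta=\sigma'(p_i,q_i).
\]

Let $\mathcal M_n=(\hat V_n,\tau_n,\mathfrak m_n)$ be the space that Lemma~\ref{lem:tag} produces from the restriction of $\sigma'$ to $V_n$; the tags have mass zero. The special pairs have total mass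
\begin{equation}\label{eq:special}
s_n=\mathfrak m_n^{\otimes2}\{\text{special pairs}\}=n\Big(\frac c{2n}\Big)^2\to0 .
\end{equation}

\medskip\noindent\emph{Step 4: intrinsic convergence.} Let $v_1,\dots,v_k$ be i.i.d.\ with law $\mathfrak m_n$. With probability at least $1-k^2s_n$ no pair $(v_a,v_b)$ is special, and then $(\tau_n(v_a,v_b))_{a,b}=T(\ell(v_1),\dots,\ell(v_k))$, where $T(\xi)=(\tau(\xi_a,\xi_b))_{a,b}$ is continuous on $S^k$. So for bounded continuous $f$ the integrals $\int f\,d\bar{\mathfrak m}_n^k$ and $\int f\circ T\,d(\ell_\#\mathfrak m_n)^{\otimes k}$ differ by at most $2\|f\|_\infty k^2s_n$, and the second tends to $\int f\circ T\,d\mathfrak m^{\otimes k}=\int f\,d\bar{\mathfrak m}^k$ by (C) and (F2).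

\medskip\noindent\emph{Step 5: no box convergence.} Suppose that $\square(\mathcal M_n,\mathcal M)\to0$. By Lemma~\ref{lem:boxcoupling} there are $\varepsilon_n\to0$, couplings $\gamma_n$ of $\mathfrak m_n$ and $\mathfrak m$, and Borel sets $H_n$ with $\gamma_n(H_n)\ge1-\varepsilon_n$ and
\begin{equation}\label{eq:box}
|\tau_n(v,w)-\tau(x',y')|\le\varepsilon_n\qquad\text{for all }(v,x'),(w,y')\in H_n .
\end{equation}
Since $\gamma_n(V_n\times S)=1$, we may assume $H_n\subset V_n\times S$. The coupling $\gamma_n$ need not match a vertex with a point near its label. As in Example~\ref{ex:crown}, we show that the unchanged pairs force it to preserve time separations of labels in the limit.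

Let $\Gamma_n$ be the push-forward of $\gamma_n$ under $(v,x')\mapsto(\ell(v),x')$, a measure on $S\times S$ with marginals $\ell_\#\mathfrak m_n$ and $\mathfrak m$. By (C) and (F3) the marginals are tight, hence so is $(\Gamma_n)$, and along a subsequence, to which we pass, $\Gamma_n\to\Gamma$ narrowly. Let
\[
g\big((x,x'),(y,y')\big)=\min\big(|\tau(x,y)-\tau(x',y')|,1\big),
\]
a bounded continuous function on $(S\times S)^2$. If $(v,x'),(w,y')\in H_n$ and $(v,w)$ is not special, then \eqref{eq:box} gives $g((\ell(v),x'),(\ell(w),y'))\le\varepsilon_n$. So $\int g\,d\Gamma_n^{\otimes2}\le\varepsilon_n+2\varepsilon_n+s_n\to0$ by \eqref{eq:special}, and $\int g\,d\Gamma^{\otimes2}=0$ by (F2). As $g\ge0$ is continuous, it vanishes on $\operatorname{supp}\Gamma\times\operatorname{supp}\Gamma$.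

This statement must be carried back from the limit to finite $n$, for \emph{all} pairs in a large set. Take a compact set $C\subset\operatorname{supp}\Gamma$ with $\Gamma(C)>1-c/8$. The open set $\{g<\delta/2\}$ contains the compact set $C\times C$, which therefore has positive distance from its complement. So there is an open set $O\supset C$ with $g<\delta/2$ on $O\times O$. Since $\delta/2<1$,
\begin{equation}\label{eq:O}
|\tau(x,y)-\tau(x',y')|<\delta/2\qquad\text{for all }(x,x'),(y,y')\in O .
\end{equation}
For large $n$ the portmanteau theorem gives $\Gamma_n(O)>1-c/8$, so the set $J_n=\{(v,x')\in H_n:(\ell(v),x')\in O\}$ has $\gamma_n(J_n)\ge1-c/8-\varepsilon_n$.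

Call a vertex $v$ \emph{lost} if $\{v\}\times S$ does not meet $J_n$. The sets $\{p_i\}\times S$ are disjoint and have mass $\frac c{2n}$, so at most $\frac{2n}c(\frac c8+\varepsilon_n)=\frac n4+\frac{2n\varepsilon_n}c$ of the $p_i$ are lost, and the same bound holds for the $q_i$. If $\varepsilon_n<c/8$, the two bounds add up to less than $n$. Then there are $i\le n$ and $x',y'\in S$ with $(p_i,x'),(q_i,y')\in J_n$. By \eqref{eq:box} and \eqref{eq:O},
\[
\delta=|\tau_n(p_i,q_i)-\tau(x_i,y_i)|\le|\tau_n(p_i,q_i)-\tau(x',y')|+|\tau(x',y')-\tau(x_i,y_i)|<\varepsilon_n+\delta/2,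
\]
which is false for large $n$. So $(\mathcal M_n)$ does not converge in box, and (a) fails.
\end{proof}

\begin{remark}
Definition~\ref{def:space} does not require full support, and the tags in the proof have mass zero. This is not essential. For $n\ge2$ let $\hat{\mathcal M}_n$ be $\hat V_n$ with the measure $\hat{\mathfrak m}_n=(1-\frac1n)\mathfrak m_n+\frac1n\kappa_n$, where $\kappa_n$ is uniform on the tags; it has full support. A sample of $k$ points contains a tag with probability at most $k/n$, and otherwise it is distributed as $\mathfrak m_n^{\otimes k}$, so $\hat{\mathcal M}_n\to\mathcal M$ intrinsically. If $\hat\gamma,H,\varepsilon$ are as in Lemma~\ref{lem:boxcoupling} for $\hat{\mathcal M}_n$ and $\mathcal M$, let $\nu$ be the second marginal of the restriction of $\hat\gamma$ to $(\hat V_n\setminus V_n)\times M$, a measure of mass $\frac1n$. Then $\gamma=\hat\gamma|_{V_n\times M}+\mathfrak m_n\otimes\nu$ is a coupling of $\mathfrak m_n$ and $\mathfrak m$ with $\gamma(H)\ge1-\varepsilon-\frac1n$. Hence $\square(\mathcal M_n,\mathcal M)\le\square(\hat{\mathcal M}_n,\mathcal M)+\frac1n$,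 and $(\hat{\mathcal M}_n)$ does not converge in box either.
\end{remark}

\section{Two classes of limits}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
(1) Let $M_0\subset S$ be a Borel set of full measure on which the hypothesis holds, and let $x,y\in M_0$ and $\delta>0$. The set $U=\{z:\tau(z,y)<\tau(x,y)+\delta\}$ is an open neighborhood of $x$, and $U\cap I^-(x)\subset W^-_\delta(x,y)$. So (R$\uparrow$) holds. If $x\ll y$, the set $U'=\{z:\tau(z,y)>\max(\tau(x,y)-\delta,0)\}$ is an open neighborhood of $x$, and $U'\cap I^+(x)\subset W^0_\delta(x,y)$. So (R$\downarrow$) holds. Thus $\mathcal M$ is rigid, and Theorem~\ref{thm:C} and Proposition~\ref{prop:known} give the equivalence. In the interval, $I^-(x)=[0,x)$ and $I^+(x)=(x,1]$, so the hypothesis holds for all $x\in(0,1)$.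

(2) Let $S$ be finite. Every $x\in S$ has an open neighborhood that meets $S$ only in $x$, so $\mathfrak m(\{x\})>0$, and the only subset of $S$ of full measure is $S$. It therefore suffices to find one pair in $S$ at which (R$\uparrow$) or (R$\downarrow$) fails. If $\tau=0$ on $S\times S$, then $I^\pm(x)\cap S=\emptyset$ for $x\in S$, and (R$\uparrow$) fails at $(x,x)$. Otherwise choose $x\ll y$ in $S$ with $\tau(x,y)$ minimal among the positive values of $\tau$ on $S\times S$. A point $z\in S$ with $x\ll z\ll y$ would satisfy $0<\tau(x,z)<\tau(x,y)$ by (i). So $W^0_\delta(x,y)\cap S=\emptyset$, and (R$\downarrow$) fails at $(x,y)$. In both cases $\mathcal M$ is not rigid, and Theorems~\ref{thm:C} and~\ref{thm:B} give the required sequence.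
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Mathias Braun and Clemens S\"amann,
\emph{Gromov's reconstruction theorem and measured Gromov-Hausdorff convergence in Lorentzian geometry},
arXiv:2506.10852 (2025).

\bibitem{Kel}
Kellerer,
Z. Wahrsch. Verw. Gebiete \textbf{67} (1984).

\end{thebibliography}
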